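\title{Twisted traces and the first homology of the Johnson filtration}

\begin{abstract}
Let $\mathcal{M}_g(k)$ be the $k$-th term of the Johnson filtration of the mapping class group of a closed surface of genus $g$, and let $\mathcal{I}_g(k)$ be the $k$-th term of the lower central series of the Torelli group. The Johnson homomorphisms of degrees $k,\dots,2k-1$, together with the secondary class $d_1$ in the first case, define abelian quotients of these groups. Morita, Sakasai and Suzuki asked whether these quotients give the whole rational first homology. We show that for every $k\ge 3$ they do not. The additional classes are detected by the trace of a noncommutative Jacobian matrix, paired with a functional that is cyclically invariant only up to a $k$-th root of unity $\eta\neq\pm1$. We also give a lower bound for the kernels in terms of representations of the symplectic group.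
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Two filtrations of the Torelli group}
Let $\Sigma_g$ be a closed oriented surface of genus $g$, let $\pi=\pi_1(\Sigma_g)$, and let $\Gamma_1\pi=\pi$, $\Gamma_{j+1}\pi=[\pi,\Gamma_j\pi]$ be the lower central series. The mapping class group $\mathcal{M}_g$ acts on $\pi$ by outer automorphisms, and the Torelli group $\mathcal{I}_g$ is the subgroup acting trivially on $\pi/\Gamma_2\pi=H_1(\Sigma_g;\mathbb{Z})$. The Torelli group carries two descending filtrations. One is its own lower central series, $\mathcal{I}_g(1)=\mathcal{I}_g$, $\mathcal{I}_g(j+1)=[\mathcal{I}_g,\mathcal{I}_g(j)]$. The other is the \emph{Johnson filtration}: $\mathcal{M}_g(j)$ consists of the mapping classes that act trivially on $\pi/\Gamma_{j+1}\pi$ modulo inner automorphisms. Thus $\mathcal{M}_g(1)=\mathcal{I}_g$, and $\mathcal{M}_g(2)=\mathcal{K}_g$ is the Johnson subgroup. One has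
\[
\mathcal{I}_g(j)\subset\mathcal{M}_g(j),\qquad [\mathcal{M}_g(i),\mathcal{M}_g(j)]\subset\mathcal{M}_g(i+j).
\]
The $j$-th Johnson homomorphism $\tau_g(j)$, recalled in Section~\ref{sec:background}, is defined on $\mathcal{M}_g(j)$ and has kernel $\mathcal{M}_g(j+1)$: it records the first-order failure of a mapping class to act trivially one step further down the lower central series of $\pi$. Put
\[
\mathfrak{m}_g(j)=\operatorname{Im}\tau_g(j)\otimes\mathbb{Q}\cong\bigl(\mathcal{M}_g(j)/\mathcal{M}_g(j+1)\bigr)\otimes\mathbb{Q}.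
\]
The commutator makes $\bigoplus_j\mathfrak{m}_g(j)$ a graded Lie algebra.

\subsection*{The visible abelian quotients}
Since $[\mathcal{M}_g(k),\mathcal{M}_g(k)]\subset\mathcal{M}_g(2k)$, the group $\mathcal{M}_g(k)/\mathcal{M}_g(2k)$ is abelian. The vector space $(\mathcal{M}_g(k)/\mathcal{M}_g(2k))\otimes\mathbb{Q}$ is filtered by the images of the groups $\mathcal{M}_g(i)$, $k\le i\le 2k$, with associated graded $\bigoplus_{i=k}^{2k-1}\mathfrak{m}_g(i)$. Choosing a linear isomorphism with the associated graded that is compatible with the filtration, we obtain the \emph{refined Johnson homomorphism}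
\[
\tilde\tau_g(k):\mathcal{M}_g(k)\longrightarrow\bigoplus_{i=k}^{2k-1}\mathfrak{m}_g(i).
\]
Its component of degree $k$ is $\tau_g(k)$ and its kernel is $\mathcal{M}_g(2k)$. We use the same symbol for its restriction to $\mathcal{I}_g(k)$.

There is one more homomorphism. Let $d_1:\mathcal{K}_g\to\mathbb{Q}$ be the secondary characteristic class associated with the vanishing of the first Mumford--Morita--Miller class on the Torelli group; it is a rational generator of $H^1(\mathcal{K}_g;\mathbb{Z})^{\mathcal{M}_g}\cong\mathbb{Z}$. The only property of $d_1$ that we use is that it is a homomorphism invariant under conjugation by $\mathcal{M}_g$. This property gives $d_1([\alpha,\chi])=d_1(\alpha\chi\alpha^{-1})-d_1(\chi)=0$ for $\alpha\in\mathcal{M}_g$ and $\chi\in\mathcal{K}_g$. In particular $d_1$ vanishes on $\mathcal{I}_g(k)=[\mathcal{I}_g,\mathcal{I}_g(k-1)]$ for $k\ge3$, so it is of interest only on $\mathcal{M}_g(k)$.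

Fix $k\ge3$ and let $g$ be sufficiently large relative to $k$, for instance $g\ge 2k-1$, the range in which $\mathcal{M}_g(k)$ and $\mathcal{I}_g(k)$ are known to be finitely generated. It is known that the homomorphisms
\begin{equation}\label{eq:maps}
(d_1,\tilde\tau_g(k)):\mathcal{M}_g(k)\to\mathbb{Q}\oplus\bigoplus_{i=k}^{2k-1}\mathfrak{m}_g(i),\qquad
\tilde\tau_g(k):\mathcal{I}_g(k)\to\bigoplus_{i=k}^{2k-1}\mathfrak{m}_g(i)
\end{equation}
are rationally surjective, so each induces a surjection from the rational first homology of its domain onto its target. The following question was posed in \cite{MSS}.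

\medskip
\noindent\textbf{Question.} \emph{For a given $k\ge3$, do the homomorphisms \eqref{eq:maps} induce isomorphisms from $H_1(\mathcal{M}_g(k);\mathbb{Q})$ and $H_1(\mathcal{I}_g(k);\mathbb{Q})$ onto their targets?}
\medskip

\subsection*{A test in the graded Lie algebra}
A group element has zero class in rational first homology exactly when one of its powers is a product of commutators. So the second map in \eqref{eq:maps} induces an isomorphism if and only if every element of $\mathcal{I}_g(k)\cap\mathcal{M}_g(2k)$ has a power in $[\mathcal{I}_g(k),\mathcal{I}_g(k)]$. Applying $\tau_g(2k)$ to this condition leads one to ask whether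
\[
[\mathfrak{m}_g(k),\mathfrak{m}_g(k)]=\mathfrak{m}_g(2k).
\]
Two simple comparisons point in opposite directions. By a theorem of Hain (1997) the Lie algebra $\bigoplus_j\mathfrak{m}_g(j)$ is generated in degree one, so the equality holds for $k=1$; and the targets in \eqref{eq:maps} contain everything that the definition of the filtration provides. On the other hand, in the free Lie algebra on two letters $u,v$ the analogous equality fails for every $k\ge2$: each Lie monomial of degree $k$ contains the letter $v$, so a bracket of two of them contains $v$ at least twice, while $[u,[u,\dots,[u,v]]]$ contains it once. This count of letters does not transfer, because the elements of $\mathfrak{m}_g(j)$ are derivations, and a bracket of derivations deletes letters. What is needed is a linear functional on derivations of degree $2k$ that kills all brackets of two derivations of degree $k$ and does not vanish on $\mathfrak{m}_g(2k)$. We construct such functionals.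

\subsection*{Results}
Commutators are $[\alpha,\beta]=\alpha\beta\alpha^{-1}\beta^{-1}$.

\begin{theorem}\label{thm:A}
Let $k\ge3$ and $g\ge5$ (in particular, any $g\ge 2k-1$). There are $\psi_1,\dots,\psi_{2k}\in\mathcal{I}_g$ such that
\[
\psi=[\psi_1,[\psi_2,\dots,[\psi_{2k-1},\psi_{2k}]\dots]]\in\mathcal{I}_g(2k)
\]
has nonzero class in $H_1(\mathcal{M}_g(k);\mathbb{Q})$, hence also in $H_1(\mathcal{I}_g(k);\mathbb{Q})$, although $\tilde\tau_g(k)(\psi)=0$ and $d_1(\psi)=0$. In particular $[\mathfrak{m}_g(k),\mathfrak{m}_g(k)]\subsetneq\mathfrak{m}_g(2k)$.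
\end{theorem}

This answers the question in the negative: for every $k\ge3$, both maps induced by \eqref{eq:maps} on rational first homology are surjective with nonzero kernel, so neither is an isomorphism. The second theorem bounds the kernels from below. For a partition $\lambda$ let $S_\lambda$ be the Schur functor and, if $\lambda$ has at most $g$ rows, let $[\lambda]$ be the irreducible $Sp(2g)$-module of highest weight $\lambda$. Let $\mathcal{L}_k$ be the degree-$k$ part of the free Lie algebra functor, $S^2$ the symmetric square, and $\phi$ Euler's function.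

\begin{theorem}\label{thm:B}
Let $k\ge3$, $g\ge5$ and $\mathfrak{c}_g(k)=\mathfrak{m}_g(2k)/[\mathfrak{m}_g(k),\mathfrak{m}_g(k)]$. The kernels of both maps induced by \eqref{eq:maps} on rational first homology surject onto $\mathfrak{c}_g(k)$. For every partition $\lambda$ of $2k$ with at most $g-3$ rows, $[\lambda]$ occurs in $\mathfrak{c}_g(k)\otimes\mathbb{C}$ with multiplicity at least $\phi(k)/2$ times the multiplicity of $S_\lambda$ in $S^2(\mathcal{L}_k)$. For example, if $k=3$ and $g\ge7$, then
\[
\mathfrak{c}_g(3)\otimes\mathbb{C}\supset[42]\oplus[321]\oplus[31^3]\oplus[2^3].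
\]
\end{theorem}

We do not claim a complete computation of $H_1(\mathcal{M}_g(k);\mathbb{Q})$ or $H_1(\mathcal{I}_g(k);\mathbb{Q})$.

\subsection*{The method}
A derivation $D$ of a free Lie algebra has a Jacobian matrix $J(D)$ with entries in the tensor algebra, and the chain rule computes the trace of $J([D,E])$. When $D$ and $E$ both have degree $k$, this trace is a sum of terms containing a Lie element of degree $k+1$ and of terms $rs-sr$ with $r,s$ of degree exactly $k$. A functional $f$ on words of length $2k$ therefore kills it as soon as $f$ kills Lie elements of degree $k+1$ and is invariant under rotating a word by \emph{half} its length. This leaves room for functionals that are multiplied by a $k$-th root of unity $\eta$ when a word is rotated by one letter; we call them twisted traces (Section~\ref{sec:traces}). They descend to the closed surface (Section~\ref{sec:descent}). On an explicit family of $2k$-fold brackets of degree-one elements (Section~\ref{sec:cyclic}) their values carry the factor $\eta^{-1}-\eta$, which can be made nonzero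 exactly when $k\ge3$. This proves Theorem~\ref{thm:A} (Section~\ref{sec:proofA}). For Theorem~\ref{thm:B} we produce many twisted traces from twisted conjugation in a nilpotent group (Section~\ref{sec:conj}) and count representations (Section~\ref{sec:proofB}).

\section{Johnson homomorphisms and symplectic derivations}\label{sec:background}

\subsection*{Free Lie algebras}
Vector spaces are over $\mathbb{C}$ unless stated otherwise. Let $H=H_1(\Sigma_g;\mathbb{C})$ with intersection form $\omega$, and let $X=\{a_1,b_1,\dots,a_g,b_g\}$ be a symplectic basis of $H_1(\Sigma_g;\mathbb{Z})$, with $\omega(a_i,b_i)=1$. Let $T=\bigoplus_n T_n$ be the tensor algebra of $H$ and $L=\bigoplus_nL_n\subset T$ the free Lie algebra, that is, the Lie subalgebra generated by $H$; then $T$ is the universal enveloping algebra $U(L)$. We write $|r|$ for the degree of a homogeneous element $r$. A Lie algebra generated by a subspace is spanned by the \emph{right-normed brackets} $[y_1,[y_2,\dots,[y_{n-1},y_n]]]$ of elements of that subspace; in particular $L_{n+1}=[H,L_n]$.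

Let $\operatorname{ad}:T\to\operatorname{End}(L)$ be the algebra map extending the adjoint action, so that $\operatorname{ad}(y_1\cdots y_n)r=[y_1,[\dots,[y_n,r]]]$ for $y_i\in H$ and $\operatorname{ad}(\ell)r=[\ell,r]$ for $\ell\in L$. Let $S$ be the antipode of $T$, the anti-automorphism with $S(y_1\cdots y_n)=(-1)^ny_n\cdots y_1$. It satisfies $S(\ell)=-\ell$ for $\ell\in L$, by induction on the degree: $S([y,\ell])=[S\ell,Sy]=[\ell,y]$. Put
\[
\omega_0=\sum_i[a_i,b_i],\qquad \mathfrak{r}=\operatorname{ad}(T)\,\omega_0,\qquad \mathfrak{p}=L/\mathfrak{r},\qquad \mathcal{R}=T\omega_0T .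
\]
Here $\mathfrak{r}$ is the Lie ideal generated by $\omega_0$, it is contained in the associative ideal $\mathcal{R}$, and $U(\mathfrak{p})=T/\mathcal{R}$. By the Poincar\'e--Birkhoff--Witt theorem $U(\mathfrak{p})$ has a filtration whose associated graded is the symmetric algebra of $\mathfrak{p}$, so $U(\mathfrak{p})$ has no zero divisors.

\subsection*{Derivations}
A derivation of $L$ of degree $n$ is determined by its restriction $H\to L_{n+1}$, which may be arbitrary, and it extends uniquely to a derivation of the algebra $T$. Write $\operatorname{Der}_n$ for derivations of degree $n$, and put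
\[
\operatorname{OutDer}_n(\mathfrak{p})=\operatorname{Der}_n(\mathfrak{p})/\operatorname{ad}(\mathfrak{p}_n),\qquad
\mathfrak{h}(n)=\{D\in\operatorname{Der}_n(L):D\omega_0=0\}.
\]
Then $[\mathfrak{h}(m),\mathfrak{h}(n)]\subset\mathfrak{h}(m+n)$. Each $D\in\mathfrak{h}(n)$ preserves $\mathfrak{r}$, since $D(\operatorname{ad}(m)\omega_0)=\operatorname{ad}(Dm)\omega_0$, and so induces a derivation of $\mathfrak{p}$. We write $\bar D$ for its class in $\operatorname{OutDer}_n(\mathfrak{p})$. The map $D\mapsto\bar D$ respects brackets and the action of $Sp(2g,\mathbb{C})$. All these spaces are defined over $\mathbb{Q}$, and a subscript $\mathbb{Q}$ denotes the rational form.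

Our invariants will be computed in the free algebra $T$, so we need to lift derivations of $\mathfrak{p}$ to $\mathfrak{h}$.

\begin{lemma}\label{lem:lift}
For $n\ge1$ the map $\mathfrak{h}(n)\to\operatorname{Der}_n(\mathfrak{p})$ is onto.
\end{lemma}

\begin{proof}
Let $\delta\in\operatorname{Der}_n(\mathfrak{p})$ and choose $D_0\in\operatorname{Der}_n(L)$ such that $D_0(x)$ lifts $\delta(x)$ for $x\in X$. If $p:L\to\mathfrak{p}$ is the projection, then $pD_0$ and $\delta p$ are derivations along $p$ that agree on generators, so $pD_0=\delta p$. Hence $D_0\omega_0\in\mathfrak{r}_{n+2}=\operatorname{ad}(T_n)\omega_0=[H,\mathfrak{r}_{n+1}]$, where the last equality uses $n\ge1$. Write $D_0\omega_0=\sum_i([a_i,r_i]+[b_i,s_i])$ with $r_i,s_i\in\mathfrak{r}_{n+1}$, and let $D'$ be the derivation with $D'(a_i)=s_i$, $D'(b_i)=-r_i$. Then $D'\omega_0=\sum_i([s_i,b_i]-[a_i,r_i])=-D_0\omega_0$. So $D_0+D'$ lies in $\mathfrak{h}(n)$, and it induces $\delta$ because $D'$ maps $X$ into $\mathfrak{r}$.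
\end{proof}

\subsection*{Facts about the Johnson homomorphisms}
We use the following results.
\begin{itemize}
\item[(J1)] (Labute, 1970) The graded Lie algebra $\operatorname{gr}\pi=\bigoplus_j\Gamma_j\pi/\Gamma_{j+1}\pi$ satisfies $\operatorname{gr}\pi\otimes\mathbb{C}\cong\mathfrak{p}$.
\item[(J2)] (Johnson, Morita) For $\psi\in\mathcal{M}_g(n)$ choose a lift $\tilde\psi\in\operatorname{Aut}(\pi)$ acting trivially on $\pi/\Gamma_{n+1}\pi$. The map $x\mapsto\tilde\psi(x)x^{-1}$ induces an element $\tau_g(n)(\psi)\in\operatorname{OutDer}_n(\mathfrak{p})$. The map $\tau_g(n)$ is a homomorphism, it is equivariant for conjugation by $\mathcal{M}_g$, and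
\[
\tau_g(i+j)([\alpha,\beta])=[\tau_g(i)\alpha,\tau_g(j)\beta]\qquad\text{for }\alpha\in\mathcal{M}_g(i),\ \beta\in\mathcal{M}_g(j).
\]
\item[(J3)] (Johnson, 1980) For the surface with one boundary component, the first Johnson homomorphism $\mathcal{I}_{g,1}\to\wedge^3H_1(\Sigma_g;\mathbb{Z})$ is onto. Since $\mathfrak{h}(1)=\wedge^3H$, the image of $\mathfrak{h}(1)_{\mathbb{Q}}$ in $\operatorname{OutDer}_1(\mathfrak{p})$ is the $\mathbb{Q}$-span of $\tau_g(1)(\mathcal{I}_g)$.
\item[(J4)] (Hain, 1997) The Lie algebra $\bigoplus_j\mathfrak{m}_g(j)$ is generated by $\mathfrak{m}_g(1)$.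
\end{itemize}
Fact (J4) is used only in the proof of Theorem~\ref{thm:B}. The values of $\tau_g(n)$ lie in the rational form $\operatorname{OutDer}_n(\mathfrak{p})_{\mathbb{Q}}$, so $\mathfrak{m}_g(n)$ is the $\mathbb{Q}$-span of the image of $\tau_g(n)$ and $\mathfrak{m}_g(n)\otimes\mathbb{C}\subset\operatorname{OutDer}_n(\mathfrak{p})$.

\subsection*{From groups to Lie algebras}
The next proposition contains all the group theory of the paper.

\begin{proposition}\label{prop:reduction}
Let $k\ge3$, let $\Gamma$ be $\mathcal{M}_g(k)$ or $\mathcal{I}_g(k)$, let $\Gamma_0\subset\Gamma$ be the kernel of the corresponding homomorphism in \eqref{eq:maps}, and let $\operatorname{Ker}_\Gamma\subset H_1(\Gamma;\mathbb{Q})$ be the kernel of the induced map.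
\begin{itemize}
\item[(i)] There is a linear map $\kappa_\Gamma:\operatorname{Ker}_\Gamma\to\mathfrak{c}_g(k)$ that sends the homology class of each $\gamma\in\Gamma_0$ to the class of $\tau_g(2k)(\gamma)$.
\item[(ii)] If $\psi_1,\dots,\psi_{2k}\in\mathcal{I}_g$, then $\psi=[\psi_1,[\dots,[\psi_{2k-1},\psi_{2k}]]]$ lies in $\mathcal{I}_g(2k)$, satisfies $\tilde\tau_g(k)(\psi)=0$ and $d_1(\psi)=0$, so that $\psi\in\Gamma_0$, and
\[
\tau_g(2k)(\psi)=[\tau_g(1)\psi_1,[\dots,[\tau_g(1)\psi_{2k-1},\tau_g(1)\psi_{2k}]]].
\]
\end{itemize}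
\end{proposition}

\begin{proof}
(i) Let $W$ be the target of the homomorphism. The sequence $0\to\Gamma_0/[\Gamma,\Gamma]\to\Gamma/[\Gamma,\Gamma]\to W$ is exact, tensoring with $\mathbb{Q}$ is exact, and $W\otimes\mathbb{Q}=W$. Hence $\operatorname{Ker}_\Gamma=(\Gamma_0/[\Gamma,\Gamma])\otimes\mathbb{Q}$. We have $\Gamma_0\subset\ker\tilde\tau_g(k)=\mathcal{M}_g(2k)$, so $\tau_g(2k)$ is a homomorphism on $\Gamma_0$. By (J2) it sends each commutator $[\alpha,\beta]$ with $\alpha,\beta\in\Gamma\subset\mathcal{M}_g(k)$, and hence all of $[\Gamma,\Gamma]$, into $[\mathfrak{m}_g(k),\mathfrak{m}_g(k)]$. So it induces a homomorphism $\Gamma_0/[\Gamma,\Gamma]\to\mathfrak{c}_g(k)$, which we extend $\mathbb{Q}$-linearly.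

(ii) Write $\psi=[\psi_1,\chi]$ with $\chi\in\mathcal{I}_g(2k-1)$. Then $\psi\in\mathcal{I}_g(2k)\subset\mathcal{I}_g(k)\cap\mathcal{M}_g(2k)$, so $\psi\in\Gamma$ and $\tilde\tau_g(k)(\psi)=0$. Since $\chi\in\mathcal{K}_g$, conjugation invariance gives $d_1(\psi)=0$. The formula follows from (J2) by induction.
\end{proof}

It remains to find a $2k$-fold bracket of elements of $\mathfrak{m}_g(1)$ outside $[\mathfrak{m}_g(k),\mathfrak{m}_g(k)]$.

\section{Jacobians and twisted traces}\label{sec:traces}

\subsection*{The chain rule}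
Every $w\in T$ with zero constant term can be written uniquely as $w=\sum_{x\in X}\partial_x(w)\,x$ by sorting its words according to their last letter. Thus $\partial_y(tw)=t\,\partial_y(w)$ for $t\in T$, and for $z\in H$ and $r$ with zero constant term
\begin{equation}\label{eq:dbracket}
\partial_y[z,r]=z\,\partial_y(r)-r\,\partial_y(z).
\end{equation}
For a derivation $D$ of $T$ of positive degree $n$ let $J(D)$ be the matrix with entries $J(D)_{x,y}=\partial_y(Dx)\in T_n$, $x,y\in X$. Applying $D$ to $w=\sum_x\partial_x(w)x$ and then $\partial_y$ gives $\partial_y(Dw)=D(\partial_yw)+\sum_x\partial_x(w)\,\partial_y(Dx)$. Taking $w=Ex$, and then exchanging $D$ and $E$, we obtain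
\begin{equation}\label{eq:chain}
J([D,E])=D(J(E))-E(J(D))+J(E)J(D)-J(D)J(E),
\end{equation}
where $D$ and $E$ act on matrices entry by entry.

Let $D,E\in\operatorname{Der}_k(L)$ and take the trace in \eqref{eq:chain}. Since $D$ and $E$ replace a letter by an element of $L_{k+1}$, the first two terms lie in $TL_{k+1}T$. The last two give $\sum_{x,z}(rs-sr)$ with $r=J(E)_{x,z}$ and $s=J(D)_{z,x}$ in $T_k$. So we look for functionals on words of length $2k$ that kill $TL_{k+1}T$ and do not see the exchange of the two halves of a word. Two further requirements come from the closed surface. The functional must ignore the relation $\omega_0$, which we arrange by first projecting to a quotient of $T$ in which $\omega_0$ vanishes. It must also behave well under rotation by one letter, for a reason that appears in Section~\ref{sec:descent}. If one rotation multiplies the functional by $\eta$, invariance under $k$ rotations asks for $\eta^k=1$.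

\subsection*{Twisted traces}
From now on $g\ge5$ and $k\ge2$. Let $H'\subset H$ be the span of $a_4,\dots,a_g$, let $T'\subset T$ and $L'\subset L$ be the tensor algebra and the free Lie algebra on $H'$, and let $\rho:T\to T'$ be the algebra map that fixes $a_4,\dots,a_g$ and sends all other elements of $X$ to $0$. Then $\rho(L)\subset L'$, and $\rho(\omega_0)=0$ because every $b_i$ is killed; hence $\rho(\mathcal{R})=0$. The first three handles are set aside for the construction in Section~\ref{sec:cyclic}.

\begin{definition}\label{def:F}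
Let $\eta^k=1$. An \emph{$\eta$-twisted trace} is a linear map $f:T'_{2k}\to\mathbb{C}$, extended by $0$ to the other degrees, such that
\begin{itemize}
\item[(F1)] $f(xw)=\eta f(wx)$ for $x\in H'$ and $w\in T'_{2k-1}$;
\item[(F2)] $f(T'L'_{k+1}T')=0$.
\end{itemize}
Let $F_\eta$ be the space of $\eta$-twisted traces. For $f\in F_\eta$ and $D\in\operatorname{Der}_{2k}(L)$ put
\[
\Theta_f(D)=f\rho\bigl(\operatorname{tr}J(D)\bigr)=\sum_{x\in X}f\rho(\partial_xDx).
\]
\end{definition}

\begin{lemma}\label{lem:basic}
Let $f\in F_\eta$. Then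
\begin{itemize}
\item[(a)] $f(rs)=\eta^{|r|}f(sr)$ for homogeneous $r,s\in T'$;
\item[(b)] $f(T'L'_mT')=0$ for all $m\ge k+1$;
\item[(c)] $f\circ S\in F_{\eta^{-1}}$.
\end{itemize}
Moreover $F_\eta$ is stable under $GL(H')$.
\end{lemma}

\begin{proof}
(a) Move the letters of a word $r$ to the end one at a time. (b) Since $L'_{m+1}=[H',L'_m]$, the ideal generated by $L'_{k+1}$ contains $L'_m$ for $m\ge k+1$. (c) We have $fS(xw)=-f(S(w)x)$ and $fS(wx)=-f(xS(w))=-\eta f(S(w)x)$, so $fS(xw)=\eta^{-1}fS(wx)$; and $S$ preserves $T'L'_{k+1}T'$. Finally, (F1) and (F2) do not refer to a basis of $H'$.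
\end{proof}

\begin{lemma}\label{lem:brackets}
$\Theta_f([D,E])=0$ for $f\in F_\eta$ and $D,E\in\operatorname{Der}_k(L)$.
\end{lemma}

\begin{proof}
In the trace of \eqref{eq:chain}, the terms in $TL_{k+1}T$ are mapped by $\rho$ into $T'L'_{k+1}T'$ and are killed by (F2). The terms $rs-sr$ with $r,s\in T_k$ are killed because $f(\rho(r)\rho(s))=\eta^kf(\rho(s)\rho(r))$ and $\eta^k=1$.
\end{proof}

\begin{example}\label{ex:free}
Let $P\in T'_{2k}$ and let $D\in\operatorname{Der}_{2k}(L)$ send $b_1$ to $\operatorname{ad}(P)b_1$ and all other elements of $X$ to $0$. By \eqref{eq:dbracket}, $\operatorname{tr}J(D)=\partial_{b_1}\operatorname{ad}(P)b_1=P$, so $\Theta_f(D)=f(P)$. Thus any nonzero twisted trace shows that $[\operatorname{Der}_k(L),\operatorname{Der}_k(L)]\ne\operatorname{Der}_{2k}(L)$. But $D\omega_0=[a_1,\operatorname{ad}(P)b_1]\ne0$ for $P\neq0$, so $D\notin\mathfrak{h}(2k)$. Replacing $D$ by a bracket of Johnson images is the task of Section~\ref{sec:cyclic}.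
\end{example}

We will need twisted traces that are nonzero on a square $\ell^2$ with $\ell\in L'_k$. The twist is necessary for this. For $x\in H'$, $\ell'\in L'_{k-1}$, $\ell\in L'_k$, condition (F2) gives $f(\ell'x\ell)=f(\ell'\ell x)$, and so
\[
f([x,\ell']\ell)=\eta f(\ell'\ell x)-f(\ell'x\ell)=(\eta-1)f(\ell'\ell x).
\]
Hence an ordinary trace ($\eta=1$) satisfying (F2) vanishes on all products of two elements of $L'_k$.

\begin{example}[the case $k=3$]\label{ex:k3}
Let $u=a_4$, $v=a_5$, $\eta^3=1$, and look for $f\in F_\eta$ supported on the $15$ words with four letters $u$ and two letters $v$. They form three orbits under rotation, of sizes $6,6,3$, represented by $u^4v^2$, $u^3vuv$, $u^2vu^2v$. Since $\eta^3=1$, condition (F1) allows arbitrary values $c_0,c_1,c_2$ on these three words and determines $f$ on the others. The values needed below are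
\[
\begin{array}{llll}
f(u^3v^2u)=\eta^2c_0, & f(u^2v^2u^2)=\eta c_0, & f(vu^4v)=\eta c_0, & \\
f(u^2vuvu)=\eta^2c_1, & f(uvuvu^2)=\eta c_1, & f(uvu^3v)=\eta^2c_1, & f(vu^3vu)=\eta c_1,\\
f(uvu^2vu)=\eta^2c_2, & f(vu^2vu^2)=\eta c_2. & &
\end{array}
\]
The right-normed brackets of four letters $u,v$ with at most two $v$'s are, up to sign, $0$ or
\[
\ell_1=\operatorname{ad}(u)^3v=u^3v-3u^2vu+3uvu^2-vu^3,\qquad
\ell_2=[v,[u,[u,v]]]=v^2u^2-u^2v^2+2uvuv-2vuvu;
\]
note that $[u,[v,[u,v]]]-\ell_2=[[u,v],[u,v]]=0$. By Lemma~\ref{lem:basic}(a), condition (F2) amounts to the vanishing of $f$ on $\ell_1uv$, $\ell_1vu$ and $u^2\ell_2$, that is,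
\[
(1+3\eta^2)c_1-3c_2-\eta c_0=0,\qquad c_0-(3+\eta^2)c_1+3c_2=0,\qquad(\eta-1)c_0+2(1-\eta^2)c_1=0 .
\]
Let $\eta\ne1$, so that $1+\eta+\eta^2=0$. The third equation gives $c_0=2(1+\eta)c_1=-2\eta^2c_1$, and the second gives $c_2=(1+\eta^2)c_1=-\eta c_1$. The first then reads $3(1+\eta+\eta^2)c_1=0$ and holds automatically. So there is a one-parameter family of solutions. Expanding the square of $\ell_0=[u,[u,v]]=u^2v-2uvu+vu^2$ into nine words gives
\[
f(\ell_0^2)=(1+\eta+4\eta^2)c_2+2\eta c_0-4(\eta+\eta^2)c_1=-3c_1-4c_1+4c_1=-3c_1,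
\]
which is nonzero for $c_1\ne0$.
\end{example}

For general $k$ we explain the solvability of such overdetermined systems by a representation. We want operators $u,v$ whose brackets of length $k+1$ vanish while $\operatorname{ad}(u)^{k-1}v$ is a nonzero scalar; $u=d/dt$ and $v=t^{k-1}$ have this property. As a trace on operators $B$ on $\mathbb{C}[t]$ we use the generating function $\sum_n\beta(n)q^n$ of the diagonal entries $\beta(n)$. The weight $q^n$ spoils cyclicity by a factor $q^{d}$ when an operator of degree $d$ is moved around, and both $u$ and $v$ have degree $\equiv-1\pmod k$. At a $k$-th root of unity the two factors therefore agree.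

\begin{lemma}\label{lem:weyl}
Let $\eta^k=1$, $\eta\ne1$, and $\ell_0=\operatorname{ad}(a_4)^{k-1}a_5\in L'_k$. There is $f\in F_\eta$ with $f(\ell_0^2)=((k-1)!)^2$.
\end{lemma}

\begin{proof}
Put $u=a_4$, $v=a_5$, $\zeta=\eta^{-1}$. The projection $T'\to\mathbb{C}\langle u,v\rangle$ killing $a_j$ for $j\ge6$ maps $L'$ to the free Lie algebra on $u,v$. So it suffices to construct $f$ on $\mathbb{C}\langle u,v\rangle$ and pull it back.

Let $W$ be the algebra of operators on $\mathbb{C}[t]$ generated by $t$ and $\partial=d/dt$, graded by $\deg t=1$, $\deg\partial=-1$, and let $\lambda:\mathbb{C}\langle u,v\rangle\to W$ be the algebra map with $\lambda(u)=\partial$, $\lambda(v)=t^{k-1}$. An element of degree $m$ is a combination of operators $t^{i}\partial^{j}$ with $i-j=m$, and $t^i\partial^jt^n=n(n-1)\cdots(n-j+1)t^{n+m}$. So it acts by $t^n\mapsto\beta(n)t^{n+m}$, where $\beta$ is a polynomial and $\beta(n)=0$ whenever $n\ge0$ and $n+m<0$. For $B$ of degree $0$ with polynomial $\beta$ consider $(1-q)\sum_{n\ge0}\beta(n)q^n$. Since the binomial coefficients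 $\binom nj$ span the polynomials in $n$ and $(1-q)\sum_n\binom njq^n=(q/(1-q))^j$, this is a rational function of $q$ with no pole outside $q=1$. Let $\mathsf{t}(B)$ be its value at $q=\zeta$; this is where $\eta\ne1$ is used. If $w$ is a word of length $2k$ with exactly two $v$'s, then $\lambda(w)$ has degree $2(k-1)-(2k-2)=0$, and we put $f(w)=\mathsf{t}(\lambda(w))$. On all other words put $f=0$.

\emph{Condition (F1).} Let $x\in\{u,v\}$, let $w$ be a word of length $2k-1$ and $B=\lambda(w)$. The words $xw$ and $wx$ have the same number of $v$'s, which we may assume is two. If $x=u$, then $Bt^n=\beta(n)t^{n+1}$, so $\partial B$ and $B\partial$ act on $t^n$ by $(n+1)\beta(n)$ and $n\beta(n-1)$. From $\sum_nn\beta(n-1)q^n=q\sum_n(n+1)\beta(n)q^n$ we get $f(wu)=\zeta f(uw)$. If $x=v$, then $Bt^n=\beta(n)t^{n-k+1}$ with $\beta(n)=0$ for $0\le n<k-1$, so $t^{k-1}B$ and $Bt^{k-1}$ act on $t^n$ by $\beta(n)$ and $\beta(n+k-1)$. From $\sum_n\beta(n)q^n=q^{k-1}\sum_n\beta(n+k-1)q^n$ we get $f(vw)=\zeta^{k-1}f(wv)$. Since $\zeta^{k-1}=\zeta^{-1}=\eta$, in both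 cases $f(xw)=\eta f(wx)$.

\emph{Condition (F2).} It suffices to consider $w_1\ell w_2$ with $w_1,w_2$ words and $\ell$ a right-normed bracket of $k+1$ letters. All words in such a product have the same number of $v$'s, so $f(w_1\ell w_2)$ is either $0$ or $\mathsf{t}(\lambda(w_1)\lambda(\ell)\lambda(w_2))$, and it is enough to show $\lambda(\ell)=0$. If the innermost bracket of $\ell$ is not $\pm[u,v]$, then $\ell=0$. Otherwise it maps to the multiplication operator $\pm(k-1)t^{k-2}$. On multiplication operators, $[\partial,\,\cdot\,]$ is $d/dt$ and $[t^{k-1},\,\cdot\,]$ is $0$. So $\lambda(\ell)=0$ if $\ell$ contains a second $v$, and $\lambda(\ell)=\pm(d/dt)^kt^{k-1}=0$ if it does not.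

Finally $\lambda(\ell_0)=(d/dt)^{k-1}t^{k-1}=(k-1)!$, every word of $\ell_0^2$ has two $v$'s, and $\mathsf{t}(1)=1$.
\end{proof}

For $k=3$ this is the solution of Example~\ref{ex:k3} with $c_1=-4/3$, since that example found all solutions and $-3c_1=4$.

\section{Descent to the closed surface}\label{sec:descent}

The Johnson homomorphisms take values in $\operatorname{OutDer}(\mathfrak{p})$, while $\Theta_f$ is defined on derivations of $L$. A lift to $\mathfrak{h}(2k)$ exists by Lemma~\ref{lem:lift}, but it is ambiguous in two ways: by inner derivations and by derivations with values in $\mathfrak{r}$. The second ambiguity is not removed by $\rho(\mathcal{R})=0$ alone, because $\partial_x$ maps $\mathfrak{r}$ outside $\mathcal{R}$; already $\partial_{b_i}\omega_0=a_i$ and $\partial_{a_i}\omega_0=-b_i$. The condition $D\omega_0=0$ controls a certain sum $\sum(a_im_{b_i}-b_im_{a_i})$, whereas the trace produces the same sum with the letters on the other side. Condition (F1) converts one into the other.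

\begin{lemma}\label{lem:descent}
For $f\in F_\eta$, the functional $\Theta_f$ vanishes on the kernel of $\mathfrak{h}(2k)\to\operatorname{OutDer}_{2k}(\mathfrak{p})$.
\end{lemma}

\begin{proof}
Let $D\in\mathfrak{h}(2k)$ induce the inner derivation defined by the image of $\ell\in L_{2k}$. Then for $x\in X$
\[
Dx=[\ell,x]+q_x,\qquad q_x=\operatorname{ad}(m_x)\omega_0\in\mathfrak{r}_{2k+1},\qquad m_x\in T_{2k-1}.
\]
For $z\in H$ and $r\in\mathfrak{r}\subset\mathcal{R}$, formula \eqref{eq:dbracket} gives $\partial_y[z,r]\equiv z\,\partial_yr\pmod{\mathcal{R}}$. By induction on the length of a word $m$,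
\begin{equation}\label{eq:dideal}
\partial_y(\operatorname{ad}(m)\omega_0)\equiv m\,\partial_y\omega_0\pmod{\mathcal{R}}\qquad\text{for all }m\in T .
\end{equation}
Since $D\in\mathfrak{h}(2k)$,
\[
0=D\omega_0=[\ell,\omega_0]+\sum_i\bigl([q_{a_i},b_i]+[a_i,q_{b_i}]\bigr)=\operatorname{ad}(M)\omega_0,\qquad M=\ell+\sum_i(a_im_{b_i}-b_im_{a_i}).
\]
Applying $\partial_{b_1}$ and \eqref{eq:dideal} gives $Ma_1\in\mathcal{R}$. The algebra $T/\mathcal{R}=U(\mathfrak{p})$ has no zero divisors, and $a_1\notin\mathcal{R}$ because $\mathcal{R}$ starts in degree $2$. So $M\in\mathcal{R}$ and $\rho(M)=0$, that is, $\rho\bigl(\sum_i(a_im_{b_i}-b_im_{a_i})\bigr)=-\rho(\ell)$. Now \eqref{eq:dideal}, $\rho(\mathcal{R})=0$ and (F1) give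
\[
\sum_xf\rho(\partial_xq_x)=f\rho\Bigl(\sum_i(m_{b_i}a_i-m_{a_i}b_i)\Bigr)=\eta^{-1}f\rho\Bigl(\sum_i(a_im_{b_i}-b_im_{a_i})\Bigr)=-\eta^{-1}f\rho(\ell).
\]
For the inner part, $\sum_x\partial_x(\ell x-x\ell)=2g\,\ell-\sum_xx\,\partial_x\ell$, and $\sum_xf\rho(x\,\partial_x\ell)=\eta\sum_xf\rho(\partial_x(\ell)\,x)=\eta f\rho(\ell)$ by (F1). Altogether $\Theta_f(D)=(2g-\eta-\eta^{-1})f\rho(\ell)$. Since $\rho(\ell)\in L'_{2k}$ and $2k\ge k+1$, Lemma~\ref{lem:basic}(b) gives $f\rho(\ell)=0$.
\end{proof}

\begin{corollary}\label{cor:theta}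
For $f\in F_\eta$ there is a unique linear map $\bar\Theta_f:\operatorname{OutDer}_{2k}(\mathfrak{p})\to\mathbb{C}$ with $\bar\Theta_f(\bar D)=\Theta_f(D)$ for $D\in\mathfrak{h}(2k)$. It vanishes on $[\operatorname{OutDer}_k(\mathfrak{p}),\operatorname{OutDer}_k(\mathfrak{p})]$, and in particular on $[\mathfrak{m}_g(k),\mathfrak{m}_g(k)]$.
\end{corollary}

\begin{proof}
Existence and uniqueness follow from Lemmas~\ref{lem:lift} and~\ref{lem:descent}. By Lemma~\ref{lem:lift} a bracket of two elements of $\operatorname{OutDer}_k(\mathfrak{p})$ has the form $[\bar D,\bar E]=\overline{[D,E]}$ with $D,E\in\mathfrak{h}(k)$, and $\Theta_f([D,E])=0$ by Lemma~\ref{lem:brackets}.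
\end{proof}

\section{Cyclic words and brackets of degree-one derivations}\label{sec:cyclic}

We must evaluate $\Theta_f$ on derivations that are known to be $2k$-fold brackets of elements of $\mathfrak{h}(1)$, for only these are guaranteed by (J2) and (J3) to come from mapping classes. Long brackets become manageable once derivations that kill $\omega_0$ are encoded by cyclic words.

\subsection*{Derivations from cyclic words}
For $P\in T$ let $|P|_{\mathrm{c}}$ be its class in the space $T/[T,T]$ of cyclic words, where $[T,T]$ is the span of all $rs-sr$. For a word $P=z_1\cdots z_m$ with $z_j\in H$ put $Z_j=z_{j+1}\cdots z_mz_1\cdots z_{j-1}$; this is the cyclic word of $P$ cut open by deleting $z_j$. Let $D_P$ be the derivation of $T$ with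
\[
D_P(x)=\sum_{j=1}^m\omega(x,z_j)\,Z_j\qquad(x\in H),
\]
and extend linearly in $P$. Rotating $P$ permutes the summands, so $D_P$ depends only on $|P|_{\mathrm{c}}$. It has degree $m-2$. For $p,q,y\in T$, moving $y$ around the cycle gives
\begin{equation}\label{eq:move}
|\,p\,[y,q]\,|_{\mathrm{c}}=-|\,[y,p]\,q\,|_{\mathrm{c}} .
\end{equation}

\begin{lemma}\label{lem:cyclic}
Let $P,Q\in T$ and $p,y,q\in H$.
\begin{itemize}
\item[(a)] $D_P\omega_0=0$.
\item[(b)] $[D_P,D_Q]=D_{D_P(Q)}$.
\item[(c)] $D_{p[y,q]}(x)=\omega(x,p)[y,q]+\omega(x,y)[q,p]+\omega(x,q)[p,y]$, and $D_{p[y,q]}\in\mathfrak{h}(1)$.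
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $P=z_1\cdots z_m$. For $z\in H$ we have $\sum_i(\omega(a_i,z)b_i-\omega(b_i,z)a_i)=z$, as one sees on $z=a_j$ and $z=b_j$. Applying $D_P$ to $\omega_0=\sum_i(a_ib_i-b_ia_i)$ and collecting the terms with $Z_j$ on the left and on the right gives $D_P\omega_0=\sum_j(Z_jz_j-z_jZ_j)$. Here $z_jZ_j$ is the rotation of $P$ starting at $z_j$ and $Z_jz_j$ is the rotation starting at $z_{j+1}$, so each rotation occurs once with each sign.

(b) Both sides are derivations and bilinear in $P,Q$, so it suffices to take words $P=p_1\cdots p_s$, $Q=z_1\cdots z_m$ and to compare values on $x\in H$. Write $P_l=p_{l+1}\cdots p_sp_1\cdots p_{l-1}$. Then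
\[
|D_P(Q)|_{\mathrm{c}}=\sum_j|D_P(z_j)Z_j|_{\mathrm{c}}=\sum_{j,l}\omega(z_j,p_l)\,|P_lZ_j|_{\mathrm{c}} .
\]
To compute $D_{D_P(Q)}(x)$ we delete one letter from $|P_lZ_j|_{\mathrm{c}}$ and multiply by its pairing with $x$. Suppose first that the deleted letter is $z_i$, $i\ne j$. The cyclic word $|P_lZ_j|_{\mathrm{c}}$ is $Q$ with $z_j$ replaced by $P_l$, so we obtain $Z_i$ with $z_j$ replaced by $P_l$. Summing over $l$ replaces $z_j$ by $D_P(z_j)$, summing over $j\ne i$ gives $D_P(Z_i)$, and summing over $i$ gives $\sum_i\omega(x,z_i)D_P(Z_i)=D_P(D_Q(x))$. Suppose next that the deleted letter is $p_r$, $r\ne l$. The term is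
\[
\omega(x,p_r)\,\omega(z_j,p_l)\;p_{r+1}\cdots p_{l-1}\,Z_j\,p_{l+1}\cdots p_{r-1}\qquad(\text{indices cyclic}),
\]
that is, $\omega(x,p_r)$ times $P_r$ with $p_l$ replaced by $\omega(z_j,p_l)Z_j$. Since $\sum_j\omega(z_j,p_l)Z_j=-D_Q(p_l)$, summing over $j$, then $l\ne r$, then $r$ gives $-\sum_r\omega(x,p_r)D_Q(P_r)=-D_Q(D_P(x))$. The total is $[D_P,D_Q](x)$.

(c) In $pyq-pqy$, deleting $p$ leaves $yq-qy$, deleting $y$ leaves $qp-pq$, and deleting $q$ leaves $py-yp$. The values lie in $L_2$, and (a) applies.
\end{proof}

\subsection*{Caterpillars}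
We now build a chain that carries a prescribed word $w$ in the letters $a_4,\dots,a_g$, adding one letter with each bracket. To add a letter at the free end $b_3$ of a chain we contract $b_3$ with $a_3$ and leave a new free end $b_2$; at the next step the handles $2$ and $3$ exchange roles. For $w\in T'_n$, $n\ge1$, put
\[
E_w=D_{b_2\operatorname{ad}(w)b_1},\qquad E'_w=D_{b_3\operatorname{ad}(w)b_1}.
\]

\begin{lemma}\label{lem:caterpillar}
Let $w\in T'_n$, $n\ge1$.
\begin{itemize}
\item[(a)] $E_w$ is a linear combination of right-normed brackets of $n$ elements of $\mathfrak{h}(1)_{\mathbb{Q}}$, with rational coefficients if $w$ has rational coefficients. In particular $E_w\in\mathfrak{h}(n)$.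
\item[(b)] All diagonal entries of $J(E_w)$ vanish, $J(E_w)_{a_2,b_1}=w$ and $J(E_w)_{a_1,b_2}=S(w)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By linearity let $w$ be a word in $a_4,\dots,a_g$. We show by induction on $n$ that $E_w$ and $E'_w$ are right-normed brackets of $n$ elements of $\mathfrak{h}(1)_{\mathbb{Q}}$. For $n=1$ this is Lemma~\ref{lem:cyclic}(c). Let $y\in\{a_4,\dots,a_g\}$ and $\Delta_y=D_{b_2[a_3,y]}\in\mathfrak{h}(1)_{\mathbb{Q}}$. By Lemma~\ref{lem:cyclic}(c), $\Delta_y$ kills $b_1$ and $a_4,\dots,a_g$, none of which pairs with $b_2$, $a_3$ or $y$, and $\Delta_y(b_3)=\omega(b_3,a_3)[y,b_2]=-[y,b_2]$. Hence, by \eqref{eq:move},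
\[
|\Delta_y(b_3\operatorname{ad}(w)b_1)|_{\mathrm{c}}=-|[y,b_2]\operatorname{ad}(w)b_1|_{\mathrm{c}}=|b_2\operatorname{ad}(yw)b_1|_{\mathrm{c}},
\]
and Lemma~\ref{lem:cyclic}(b) gives $E_{yw}=[\Delta_y,E'_w]$. The same computation with the indices $2$ and $3$ exchanged gives $E'_{yw}=[D_{b_3[a_2,y]},E_w]$.

(b) Applying \eqref{eq:move} once for each letter of a word $w=y_1\cdots y_n$ gives
\[
|b_2\operatorname{ad}(w)b_1|_{\mathrm{c}}=(-1)^n|[y_n,[\dots,[y_1,b_2]]]\,b_1|_{\mathrm{c}}=|b_1\operatorname{ad}(S(w))b_2|_{\mathrm{c}} .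
\]
Every monomial here contains $b_1$ and $b_2$ exactly once and otherwise only letters $a_j$, $j\ge4$. Reading the left side with $b_2$ deleted and the right side with $b_1$ deleted, we get $E_w(a_2)=\operatorname{ad}(w)b_1$ and $E_w(a_1)=\operatorname{ad}(S(w))b_2$. The only other elements of $X$ that pair with one of the letters are $b_j$, $j\ge4$, and $E_w(b_j)$ involves only $b_1,b_2,a_4,\dots,a_g$. So $E_w(x)$ never contains the letter $x$, and the diagonal of $J(E_w)$ vanishes. By \eqref{eq:dbracket}, $\partial_{b_i}[y,r]=y\,\partial_{b_i}r$ for $y\in H'$, which gives the two entries.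
\end{proof}

\subsection*{Closing the chain}
By Lemma~\ref{lem:caterpillar}(b) the trace of $J(E_w)$ is zero, so the caterpillars themselves are invisible to $\Theta_f$. To produce a trace we join the two ends $b_1$ and $b_2$ by one last degree-one element, which also supplies the last letter. For $j\ge4$ put $C_j=D_{a_1[a_2,a_j]}\in\mathfrak{h}(1)_{\mathbb{Q}}$. By Lemma~\ref{lem:cyclic}(c),
\[
C_j(b_1)=[a_j,a_2],\qquad C_j(b_2)=[a_1,a_j],\qquad C_j(b_j)=[a_2,a_1],
\]
and $C_j$ kills the other elements of $X$. So the diagonal of $J(C_j)$ vanishes. Its nonzero entries are $a_j$ at $(b_1,a_2)$, $-a_j$ at $(b_2,a_1)$, and four entries equal to $\pm a_1$ or $\pm a_2$, which $\rho$ kills.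

For $P\in T'_{2k}$ write $P=\sum_{j\ge4}w_ja_j$ with $w_j\in T'_{2k-1}$ and put
\[
\delta_P=\sum_{j\ge4}[C_j,E_{w_j}]\in\mathfrak{h}(2k).
\]
By Lemma~\ref{lem:caterpillar}(a), $\delta_P$ is a linear combination of right-normed brackets of $2k$ elements of $\mathfrak{h}(1)_{\mathbb{Q}}$, with rational coefficients if $P$ is rational.

\begin{lemma}\label{lem:value}
For $f\in F_\eta$ and $P\in T'_{2k}$,
\[
\Theta_f(\delta_P)=(1-\eta)f(P)+(\eta^{-1}-1)f(S(P)).
\]
\end{lemma}

\begin{proof}
Apply \eqref{eq:chain} with $D=C_j$ and $E=E_w$, $w=w_j$. The first two terms have zero diagonal, because $J(E_w)$ and $J(C_j)$ do. In $\rho\operatorname{tr}(J(E_w)J(C_j))$ only the two surviving entries of $\rho J(C_j)$ contribute, paired with the entries of $J(E_w)$ at the transposed positions $(a_2,b_1)$ and $(a_1,b_2)$; the result is $wa_j-S(w)a_j$. In the other order the same entries give $a_jw-a_jS(w)$. Hence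
\begin{equation}\label{eq:closedtrace}
\rho\operatorname{tr}J([C_j,E_w])=(wa_j-a_jw)-(S(w)a_j-a_jS(w)),
\end{equation}
and (F1) gives $\Theta_f([C_j,E_w])=(1-\eta)\bigl(f(wa_j)-f(S(w)a_j)\bigr)$. Since $S(P)=-\sum_ja_jS(w_j)$ and $f(S(w_j)a_j)=\eta^{-1}f(a_jS(w_j))$, we have $\sum_jf(S(w_j)a_j)=-\eta^{-1}f(S(P))$. The total is $(1-\eta)f(P)+(1-\eta)\eta^{-1}f(S(P))$.
\end{proof}

Compare this with Example~\ref{ex:free}, where the value was simply $f(P)$. The trace \eqref{eq:closedtrace} is a sum of commutators, which accounts for the factor $1-\eta$; and the symmetry between the two ends of the caterpillar adds a mirror term involving $S$.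

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Let $k\ge3$ and $\eta=e^{-2\pi i/k}$, so that $\eta^k=1$ and $\eta\ne\pm1$. Take $f$ and $\ell_0$ as in Lemma~\ref{lem:weyl} and $P=\ell_0^2$. Since $\ell_0$ is a Lie element, $S(P)=S(\ell_0)^2=P$, and Lemma~\ref{lem:value} gives
\[
\Theta_f(\delta_P)=(\eta^{-1}-\eta)\,((k-1)!)^2\ne0 .
\]
The derivation $\delta_P$ is a linear combination of brackets $[D_1,[D_2,\dots,[D_{2k-1},D_{2k}]]]$ with $D_i\in\mathfrak{h}(1)_{\mathbb{Q}}$, so $\Theta_f$ is nonzero on one such bracket, which we fix. By (J3) each $\bar D_i$ lies in the $\mathbb{Q}$-span of the group $\tau_g(1)(\mathcal{I}_g)$, so a nonzero integer multiple of it lies in that group. Replacing the $D_i$ by such multiples rescales the bracket by a nonzero integer, and we may choose $\psi_i\in\mathcal{I}_g$ with $\tau_g(1)(\psi_i)=\bar D_i$.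

Let $\psi=[\psi_1,[\dots,[\psi_{2k-1},\psi_{2k}]]]$. By Proposition~\ref{prop:reduction}(ii), $\psi\in\mathcal{I}_g(2k)$, $\tilde\tau_g(k)(\psi)=0$, $d_1(\psi)=0$, and $\tau_g(2k)(\psi)$ is the image of the fixed bracket in $\operatorname{OutDer}_{2k}(\mathfrak{p})$. Hence $\bar\Theta_f(\tau_g(2k)(\psi))\ne0$, and Corollary~\ref{cor:theta} shows that $\tau_g(2k)(\psi)$ is an element of $\mathfrak{m}_g(2k)$ outside $[\mathfrak{m}_g(k),\mathfrak{m}_g(k)]$. By Proposition~\ref{prop:reduction}(i) with $\Gamma=\mathcal{M}_g(k)$, the class of $\psi$ in $H_1(\mathcal{M}_g(k);\mathbb{Q})$ has nonzero image under $\kappa_\Gamma$, so it is nonzero. It is the image of the class of $\psi$ in $H_1(\mathcal{I}_g(k);\mathbb{Q})$, which is therefore nonzero as well. \qed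

\begin{remark}\label{rem:hyp}
The hypothesis $k\ge3$ enters the construction only through the existence of a $k$-th root of unity $\eta$ with $\eta^{-1}\ne\eta$; see also Remark~\ref{rem:k2}. The hypothesis $g\ge5$ provides three handles for $E_w$, $E'_w$, $C_j$ and two further letters $a_4,a_5$; with a single letter $L'_k$ would be zero.
\end{remark}

\section{Twisted traces from twisted conjugation}\label{sec:conj}

For Theorem~\ref{thm:B} one twisted trace is not enough; we need a whole $GL(H')$-module of them. The guiding analogy is that traces on a group algebra are class functions. By (F2) a twisted trace lives on the enveloping algebra of the free nilpotent Lie algebra of class $k$, and (F1) turns out to say that the corresponding function on the nilpotent group is invariant under a twisted conjugation $\gamma\mapsto\sigma(h)\gamma h^{-1}$. If $\eta$ is primitive, the automorphism $\sigma$ has no fixed vector below the top degree, every twisted conjugacy class meets the top-degree subgroup in exactly one point, and invariant functions may be prescribed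 freely on that subgroup.

\begin{proposition}\label{prop:conj}
Let $\eta$ be a primitive $k$-th root of unity. There is a $GL(H')$-equivariant linear injection $B\mapsto f_B$ from the space $S^2(L'_k)^*$ of symmetric bilinear forms on $L'_k$ to $F_\eta$, with $f_B(\ell\ell')=2B(\ell,\ell')$ for $\ell,\ell'\in L'_k$.
\end{proposition}

\begin{proof}
\emph{The group.} Let $N=L'/L'_{\ge k+1}=N_1\oplus\dots\oplus N_k$, a finite-dimensional graded nilpotent Lie algebra with $N_1=H'$ and $N_k=L'_k$ central. Let $A=U(N)=T'/T'L'_{k+1}T'$, graded by $A=\bigoplus_dA_d$, and $\hat A=\prod_dA_d$. The Baker--Campbell--Hausdorff formula expresses $\log(e^ne^{n'})$ as $n+n'$ plus a series of brackets of $n$ and $n'$, which is finite in $N$. So $G=\exp N\subset\hat A$ is a group whose multiplication is polynomial in logarithmic coordinates, and $Z=\exp N_k$ is a central subgroup. Let $\zeta=\eta^{-1}$ and let $\sigma$ be the automorphism of $N$, $\hat A$ and $G$ that acts as $\zeta^j$ in degree $j$. It is the identity on $Z$ because $\zeta^k=1$.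

\emph{The retraction $z:G\to Z$.} Let $h=\exp n$ with $n=n_1+\dots+n_k$. A bracket of at least two elements of $N$ has degree-$j$ component depending only on their components of degree less than $j$. So the degree-$j$ component of $\log(\sigma(h)h^{-1})$ is $(\zeta^j-1)n_j$ plus a Lie polynomial in $n_1,\dots,n_{j-1}$. Since $\zeta$ is primitive, $\zeta^j\ne1$ for $1\le j\le k-1$. Given $\gamma\in G$, the equation $\sigma(h)h^{-1}\equiv\gamma\pmod Z$ can therefore be solved uniquely and recursively for $n_1,\dots,n_{k-1}$, as polynomials in $\log\gamma$, while $n_k$ is free. Thus $h$ exists and is unique modulo $Z$. The congruence is equivalent to $\sigma(h)^{-1}\gamma h\in Z$, because $Z$ is central, and we put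
\[
z(\gamma)=\sigma(h)^{-1}\gamma h\in Z .
\]
This map has the following properties.
\begin{itemize}
\item[(Z1)] It does not depend on the choice of $h$, since $Z$ is central and fixed by $\sigma$. Choosing $n_k=0$ shows that $\log z(\gamma)$ is polynomial in $\log\gamma$.
\item[(Z2)] $z(\sigma(h')\gamma h'^{-1})=z(\gamma)$, since $\sigma(h'h)^{-1}\bigl(\sigma(h')\gamma h'^{-1}\bigr)h'h=\sigma(h)^{-1}\gamma h$.
\item[(Z3)] $z(\gamma)=\gamma$ for $\gamma\in Z$ (take $h=1$).
\item[(Z4)] $z(\alpha\gamma)=\alpha z(\gamma)$ for every degree-preserving automorphism $\alpha$ of $N$, since $\alpha$ commutes with $\sigma$ and $\alpha h$ works for $\alpha\gamma$. This applies to $GL(H')$ and in particular to the scalings $\alpha_s$ acting by $s^j$ in degree $j$.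
\end{itemize}

\emph{From functions on $G$ to functionals on $A$.} For a symmetric bilinear form $B$ on $N_k$ put $p_B(n)=B(\log z(e^n),\log z(e^n))$, a polynomial function on $N$, and let $p_{B,j}$ be its homogeneous component of degree $j$ in the ordinary sense. In characteristic zero the Poincar\'e--Birkhoff--Witt theorem says that symmetrization is a linear isomorphism $\operatorname{Sym}(N)\to A$ with $n^j\mapsto n^j$, and polarization says that $\operatorname{Sym}^jN$ is spanned by the powers $n^j$ and that $f\mapsto(n\mapsto f(n^j))$ identifies its dual with the homogeneous polynomials of degree $j$ on $N$. Hence there is a unique linear functional $f_B$ on $A$ with $f_B(n^j)=j!\,p_{B,j}(n)$ for all $j$ and $n$. By uniqueness and (Z4), $B\mapsto f_B$ is linear and $GL(H')$-equivariant. By (Z4) also $p_B\circ\alpha_s=s^{2k}p_B$, and the same holds for each $p_{B,j}$ because $\alpha_s$ is linear. So $f_B\circ\alpha_s=s^{2k}f_B$, which means that $f_B$ vanishes on $A_d$ for $d\ne2k$. We extend $f_B$ to $\hat A$ through the projection to $A_{2k}$; then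 $f_B(e^n)=\sum_jf_B(n^j)/j!=p_B(n)$.

\emph{The conditions.} Pull $f_B$ back to $T'$. It satisfies (F2) because it factors through $A$. By (Z2) applied to $\gamma h$, we have $f_B(\sigma(h)\gamma)=f_B(\gamma h)$ for $\gamma,h\in G$. Take $h=\exp(sx)$ with $x\in H'$, so $\sigma(h)=\exp(s\zeta x)$. Both sides are polynomials in $s$, and the coefficients of $s$ give $\zeta f_B(x\gamma)=f_B(\gamma x)$. Thus the functional $a\mapsto\zeta f_B(xa)-f_B(ax)$, which is supported in degree $2k-1$, vanishes on $\exp(sn)$ for all $s\in\mathbb{C}$, $n\in N$. Comparing powers of $s$, it vanishes on all $n^j$, and these span $A$. So $f_B(xa)=\eta f_B(ax)$, which is (F1).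

Finally let $\ell,\ell'\in N_k$ and $n=s\ell+s'\ell'$. By (Z3), $f_B(e^n)=B(n,n)$. The component of $e^n$ of degree $2k$ is $n^2/2$, and $\ell,\ell'$ commute in $A$, so the coefficients of $ss'$ give $f_B(\ell\ell')=2B(\ell,\ell')$. In particular $B\mapsto f_B$ is injective.
\end{proof}

\begin{remark}\label{rem:k2}
The injection is a bijection. Indeed, let $f\in F_\eta$, viewed on $\hat A$, and put $B(\ell,\ell')=f(\ell\ell')/2$. Lemma~\ref{lem:basic}(a) gives $f(\sigma(h)a)=f(ah)$, so $f(\gamma)=f(\sigma(h)z(\gamma)h^{-1})=f(z(\gamma))=f_B(\gamma)$ for $\gamma\in G$, and $f=f_B$ by comparing powers of $s$ in $\exp(sn)$. This shows what happens for $k=2$. If $\eta=1$, Lemma~\ref{lem:value} gives $\Theta_f(\delta_P)=0$. If $\eta=-1$, then $f$ and $f\circ S$ both lie in $F_{-1}$ and agree on products $\ell\ell'$, because $S(\ell\ell')=\ell'\ell$; so $f\circ S=f$ and $\Theta_f(\delta_P)=2f(P)-2f(S(P))=0$. Thus for $k=2$ the invariants vanish on all $\delta_P$, and the method gives no information.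
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

Let $k\ge3$, $g\ge5$ and $K=\mathfrak{c}_g(k)\otimes\mathbb{C}$.

\subsection*{The kernels surject onto $\mathfrak{c}_g(k)$}
By (J4), $\mathfrak{m}_g(2k)$ is spanned over $\mathbb{Q}$ by right-normed brackets of $2k$ elements of $\tau_g(1)(\mathcal{I}_g)$. By Proposition~\ref{prop:reduction}(ii) each such bracket is $\tau_g(2k)(\psi)$ for some $\psi\in\Gamma_0$. So the map $\kappa_\Gamma$ of Proposition~\ref{prop:reduction}(i) is onto for both choices of $\Gamma$.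

\subsection*{A quotient of $K$}
Twisted traces for $\eta$ and for $\eta^{-1}$ are exchanged by $S$, and Lemma~\ref{lem:value} cannot separate them. We therefore use one root from each conjugate pair. Let $\Pi_k$ be the set of primitive $k$-th roots of unity with positive imaginary part. For $k\ge3$ no primitive root is real, so $|\Pi_k|=\phi(k)/2$. By Corollary~\ref{cor:theta} there is a linear map
\[
\Phi:K\to\bigoplus_{\eta\in\Pi_k}F_\eta^*,\qquad\Phi(\delta)=\bigl(f\mapsto\bar\Theta_f(\delta)\bigr)_{\eta\in\Pi_k}.
\]

\begin{lemma}\label{lem:onto}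
The map $\Phi$ is onto.
\end{lemma}

\begin{proof}
The spaces $F_\eta$ are finite-dimensional, so it suffices to show that a tuple $(f_\eta)\in\bigoplus_\eta F_\eta$ that annihilates the image of $\Phi$ is zero. For every $P\in T'_{2k}$ the class $\bar\delta_P$ is a combination of brackets of elements $\bar D$ with $D\in\mathfrak{h}(1)_{\mathbb{Q}}$, so it lies in $\mathfrak{m}_g(2k)\otimes\mathbb{C}$ by (J3) and (J2). Lemma~\ref{lem:value} then gives
\[
\sum_{\eta\in\Pi_k}\bigl((1-\eta)f_\eta+(\eta^{-1}-1)f_\eta\circ S\bigr)=0\qquad\text{on }T'_{2k}.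
\]
Let $\theta$ be the rotation $wx\mapsto xw$ of $T'_{2k}$ ($x\in H'$). By (F1) and Lemma~\ref{lem:basic}(c), $f_\eta$ and $f_\eta\circ S$ lie in the eigenspaces of $f\mapsto f\circ\theta$ for the eigenvalues $\eta$ and $\eta^{-1}$. The numbers $\eta,\eta^{-1}$ for $\eta\in\Pi_k$ are pairwise distinct, so each summand vanishes separately, and $(1-\eta)f_\eta=0$ gives $f_\eta=0$.
\end{proof}

Composing $\Phi$ with the duals of the injections of Proposition~\ref{prop:conj}, we obtain a surjection
\begin{equation}\label{eq:phiprime}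
\Phi':K\twoheadrightarrow S^2(\mathcal{L}_k(H'))^{\oplus\phi(k)/2}.
\end{equation}

\subsection*{Equivariance}
The group $\mathcal{M}_g$ acts on $\operatorname{OutDer}_n(\mathfrak{p})$ through its quotient $Sp(2g,\mathbb{Z})$, so by (J2) the subspace $\mathfrak{m}_g(n)\otimes\mathbb{C}$ is $Sp(2g,\mathbb{Z})$-stable. The stabilizer of a subspace of an algebraic representation is Zariski closed, and $Sp(2g,\mathbb{Z})$ is Zariski dense in $Sp(2g,\mathbb{C})$ (Borel). Hence $\mathfrak{m}_g(n)\otimes\mathbb{C}$ is $Sp(2g,\mathbb{C})$-stable, and $K$ is a finite-dimensional algebraic $Sp(2g,\mathbb{C})$-module, so a direct sum of irreducible modules $[\mu]$.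

The map $\Phi'$ depends on $\rho$ and is not equivariant for the whole symplectic group, only for the subgroup preserving $\ker\rho$. Let $V=\langle b_4,\dots,b_g\rangle$, an isotropic subspace of dimension $g-3$. Then $V^\perp=\langle a_1,a_2,a_3,b_1,\dots,b_g\rangle$ is the kernel of $\rho$ on $H$. Let $Q\subset Sp(2g,\mathbb{C})$ be the stabilizer of $V$, equivalently of $V^\perp$. We let $Q$ act on $H'$ through $\rho:H/V^\perp\cong H'$; the pairing $\omega$ identifies this $Q$-module with $V^*$. The restriction $Q\to GL(V)$ is onto: extend an element of $GL(V)$ by its inverse transpose on $\langle a_4,\dots,a_g\rangle$ and by the identity on the first three handles.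

We check that $\Phi'$ is $Q$-equivariant. The map $D\mapsto\operatorname{tr}J(D)$ is the restriction of the contraction $\operatorname{Hom}(H,T_{2k}\otimes H)\to T_{2k}$, which does not depend on a basis. The map $\rho:T_{2k}\to T'_{2k}$ is $Q$-equivariant by the definition of the action, and the evaluation map $T'_{2k}\to F_\eta^*$ is $GL(H')$-equivariant. So $\mathfrak{h}(2k)\to F_\eta^*$, $D\mapsto(f\mapsto\Theta_f(D))$, is $Q$-equivariant. It factors through the $Sp$-equivariant surjection $\mathfrak{h}(2k)\to\operatorname{OutDer}_{2k}(\mathfrak{p})$, so $\Phi$ is $Q$-equivariant, and so is $\Phi'$ by Proposition~\ref{prop:conj}.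

\subsection*{Multiplicities}
Recall that for a vector space $W$ the modules $S_\lambda(W)$ with at most $\dim W$ rows are the pairwise nonisomorphic irreducible polynomial $GL(W)$-modules, of highest weight $\lambda$; that $S_\lambda(W)^*\cong S_\lambda(W^*)$; and that $S^2(\mathcal{L}_k(W))\cong\bigoplus_\lambda S_\lambda(W)^{\oplus m_\lambda}$ with $m_\lambda$ independent of $W$. Recall also that each $[\mu]$ is self-dual and contains, up to a scalar, exactly one nonzero vector fixed by the unipotent radical of a given Borel subgroup; its weight is $\mu$. The next lemma says that a $Q$-map onto $S_\lambda(H')$ sees only the summands $[\lambda]$.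

\begin{lemma}\label{lem:parabolic}
Let $\lambda$ have at most $g-3$ rows. Then $\operatorname{Hom}_Q([\mu],S_\lambda(H'))$ is zero for $\mu\ne\lambda$ and has dimension at most $1$ for $\mu=\lambda$.
\end{lemma}

\begin{proof}
Dualizing, $\operatorname{Hom}_Q([\mu],S_\lambda(H'))\cong\operatorname{Hom}_Q(S_\lambda(V),[\mu])$, where $Q$ acts on $S_\lambda(V)$ through $GL(V)$, irreducibly. Order $b_4,\dots,b_g,b_1,b_2,b_3$ as $e_1,\dots,e_g$. The stabilizer of the isotropic flag $\langle e_1\rangle\subset\langle e_1,e_2\rangle\subset\dots\subset\langle e_1,\dots,e_g\rangle$ is a Borel subgroup, and it is contained in $Q$ because $V$ is a member of the flag. Let $U_0$ be its unipotent radical, and let the torus of symplectic matrices diagonal in the basis $X$ act on $e_i$ by $t_i$. The group $U_0$ acts on $V$ by unitriangular matrices for the flag, so it fixes the highest weight vector $v_\lambda$ of $S_\lambda(V)$, which has weight $t_1^{\lambda_1}\cdots t_{g-3}^{\lambda_{g-3}}$, that is, $(\lambda,0,0,0)$. A $Q$-map $S_\lambda(V)\to[\mu]$ is determined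 by the image of $v_\lambda$, since $v_\lambda$ generates the source. This image is a $U_0$-fixed vector of weight $\lambda$, so it is zero if $\mu\ne\lambda$ and lies on a fixed line if $\mu=\lambda$.
\end{proof}

Let $\lambda$ be a partition of $2k$ with at most $g-3=\dim H'$ rows. Decomposing $K$ into irreducibles and applying Lemma~\ref{lem:parabolic}, we see that $\dim\operatorname{Hom}_Q(K,S_\lambda(H'))$ is at most the multiplicity of $[\lambda]$ in $K$. On the other hand, composition with the $Q$-equivariant surjection \eqref{eq:phiprime} embeds $\operatorname{Hom}_{GL(H')}\bigl(S^2(\mathcal{L}_k(H'))^{\oplus\phi(k)/2},S_\lambda(H')\bigr)$, which has dimension $m_\lambda\,\phi(k)/2$, into $\operatorname{Hom}_Q(K,S_\lambda(H'))$. So the multiplicity of $[\lambda]$ in $K$ is at least $m_\lambda\,\phi(k)/2$.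

\subsection*{The case $k=3$}
Here $\phi(3)/2=1$, and $\mathcal{L}_3(W)$ is the quotient of $W\otimes\wedge^2W=S_{21}(W)\oplus\wedge^3W$ by the Jacobi relations $\wedge^3W$, so $\mathcal{L}_3=S_{21}$. The Littlewood--Richardson rule gives
\[
S_{21}\otimes S_{21}=S_{42}+S_{41^2}+S_{3^2}+2S_{321}+S_{31^3}+S_{2^3}+S_{2^21^2},
\]
and dimensions, from the hook content formula, decide which summands lie in the symmetric square. For $\dim W=2$, $S_{21}(W)$ has dimension $2$ and its symmetric square has dimension $3$; the nonzero summands $S_{42}$, $S_{3^2}$ have dimensions $3$, $1$, so only $S_{42}$ lies in it. For $\dim W=3$ the dimensions are $8$ and $36$; after $S_{42}$, of dimension $27$, there remains $9$, to be made from $S_{41^2}$, two copies of $S_{321}$, and $S_{2^3}$, of dimensions $10$, $8$, $8$, $1$, which forces one $S_{321}$ and $S_{2^3}$. For $\dim W=4$ the dimensions are $20$ and $210$; after $S_{42}$, $S_{321}$, $S_{2^3}$, of dimensions $126$, $64$, $10$, there remains $10$, which selects $S_{31^3}$ (dimension $10$) and excludes $S_{2^21^2}$ (dimension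 $6$). Hence
\[
S^2(S_{21})=S_{42}+S_{321}+S_{31^3}+S_{2^3}.
\]
These four partitions have at most $4$ rows, and $4\le g-3$ for $g\ge7$. This completes the proof of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}
\bibitem{MSS} Shigeyuki Morita, Takuya Sakasai, Masaaki Suzuki, \emph{Torelli group, Johnson kernel and invariants of homology spheres}, arXiv:1711.07855 (2017).
\end{thebibliography}
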